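\title{Variation of positive harmonic functions toward a boundary point of a nontangentially accessible domain}

\begin{abstract}
Let $\Omega\subset\mathbb R^d$ be a bounded nontangentially accessible domain with base point $w_0$, Green function $g$ and Martin kernel $k$. We prove that for every positive harmonic function $v$ on $\Omega$ there is a boundary point $\zeta$ with
$\int_\Omega|\nabla v(w)|\,k(w,\zeta)\,|\nabla g(w,w_0)|\,dw\le C\,v(w_0)$, where $C$ depends only on $\Omega$ and $w_0$. This answers a question posed by M\"uller and Riegler. The point $\zeta$ is found as the limit of a random walk on balls whose steps are slightly biased toward smaller values of $v$. The bound holds for a larger integral $\mathcal I_v(\zeta)$, in which $|\nabla v|$ is replaced by a local supremum and $|\nabla g|$ by $|\nabla g|+g/\operatorname{dist}(\cdot,\partial\Omega)$. This larger integral controls the variation of $v$ in nontangential approach regions at $\zeta$, and we give lower bounds for the size of the set where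 it is finite.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $v$ be a positive harmonic function on a domain $\Omega\subset\mathbb R^d$, $d\ge2$, and write $\delta(x)=\operatorname{dist}(x,\partial\Omega)$. The interior gradient estimate gives $|\nabla v|\le Cv/\delta$. Since $1/\delta$ is not integrable along a curve that ends on $\partial\Omega$, this estimate does not bound the variation of $v$ along any such curve. We ask whether there is nevertheless one boundary point toward which the variation of $v$, in an averaged sense made precise below, is at most a fixed multiple of the value of $v$ at a base point.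

\subsection{Setting}

Following Jerison and Kenig, a bounded domain $\Omega\subset\mathbb R^d$ is called \emph{nontangentially accessible} (NTA) if there are constants $M>1$ and $r_0>0$ such that the following three conditions hold.
\begin{enumerate}
\item[(a)] \emph{Interior corkscrews.} For every $\xi\in\partial\Omega$ and $0<r<r_0$ there is $A\in\Omega$ with $M^{-1}r<|A-\xi|<r$ and $\operatorname{dist}(A,\partial\Omega)>M^{-1}r$.
\item[(b)] \emph{Exterior corkscrews.} The same holds with $\mathbb R^d\setminus\overline\Omega$ in place of $\Omega$.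
\item[(c)] \emph{Harnack chains.} Let $\eta>0$, $l\in\mathbb N$ and $w_1,w_2\in\Omega$ with $\delta(w_i)>\eta$ and $|w_1-w_2|<2^l\eta$. Then there are balls $B_1,\dots,B_N\subset\Omega$, $N\le Ml$, with $w_1\in B_1$, $w_2\in B_N$, $B_i\cap B_{i+1}\ne\emptyset$ and $M^{-1}\operatorname{diam}B_i<\operatorname{dist}(B_i,\partial\Omega)<M\operatorname{diam}B_i$ for each $i$.
\end{enumerate}
Bounded Lipschitz domains are NTA. Fix such an $\Omega$ and a base point $w_0\in\Omega$. The Green function $g$ is characterized as follows: for $y\in\Omega$, the function $g(\cdot,y)$ is positive and harmonic in $\Omega\setminus\{y\}$, tends to $0$ at $\partial\Omega$, and differs by a function harmonic near $y$ from $c_*|\cdot-y|^{2-d}$ if $d\ge3$ and from $c_*\log\frac1{|\cdot-y|}$ if $d=2$. We take $c_*$ so that $-\Delta g(\cdot,y)$ is the unit point mass at $y$. The Green function is symmetric. For NTA domains the Martin boundary can be identified with the Euclidean boundary $\partial\Omega$, and the Martin kernel at $\zeta\in\partial\Omega$,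 normalized at $w_0$, is
\begin{equation}\label{eq:martin}
k(w,\zeta)=\lim_{y\to\zeta,\ y\in\Omega}\frac{g(w,y)}{g(w_0,y)} .
\end{equation}
Of this identification we use only that the limit exists. Lebesgue measure is written $dw$, and $\nabla g(w,w_0)$ is the gradient in $w$.

\medskip
\noindent\textbf{Problem.} Let $v$ be a positive harmonic function on $\Omega$. Is there $\zeta\in\partial\Omega$ such that
\begin{equation}\label{eq:integral}
\int_\Omega|\nabla v(w)|\,k(w,\zeta)\,|\nabla g(w,w_0)|\,dw
\end{equation}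
is bounded by a constant that depends only on $v(w_0)$ and $\Omega$, the point $w_0$ being fixed?
\medskip

The problem is posed in \cite{MR}, where it is remarked that it is open even for bounded Lipschitz domains. Two results of this kind are known.
\begin{enumerate}
\item[(i)] There is $c=c(d)$ such that for every positive harmonic $u$ on the unit ball $B^d$ there is a point $\zeta$ of the unit sphere with $\int_{B^d}|\nabla u(w)|\,\mathcal P(w,\zeta)\,dw\le c\,u(0)$, where $\mathcal P$ is the Poisson kernel.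
\item[(ii)] Let $\Omega\subset\mathbb C$ be bounded and simply connected and let $\varphi:\Omega\to\mathbb D$ be a Riemann map with $\varphi(w_0)=0$. The Martin boundary consists of the prime ends, and the Martin kernel at the prime end that corresponds to $e^{it}$ is $\mathcal P(\varphi(w),e^{it})$. For every positive harmonic $v$ on $\Omega$ there is a prime end $\zeta$ for which \eqref{eq:integral} is less than a constant that depends only on $v(w_0)$ and $\Omega$.
\end{enumerate}
In the ball with $w_0=0$ one has $|\nabla g(w,0)|=c|w|^{1-d}$. This factor is bounded on $\{|w|\ge\frac12\}$, and it is integrable on $\{|w|<\frac12\}$, where $|\nabla u|\le Cu(0)$ and $\mathcal P\le C$; so (i) answers the problem for the ball. In the plane the factor $|\nabla g|$ makes \eqref{eq:integral} conformally invariant: under $\varphi$ each of the two gradients acquires the factor $|\varphi'|$, and their product is the Jacobian.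

\subsection{Results}

For $x\in\Omega$ let $Q_x=B(x,\delta(x)/8)$. Put $V(w)=\sup_{Q_w}|\nabla v|$ and
\[
\mathcal I_v(\zeta)=\int_\Omega V(w)\,k(w,\zeta)\Big(\frac{g(w,w_0)}{\delta(w)}+|\nabla g(w,w_0)|\Big)dw ,\qquad\zeta\in\partial\Omega .
\]
Since $|\nabla v|\le V$, the integral \eqref{eq:integral} is at most $\mathcal I_v(\zeta)$.

\begin{theorem}\label{thm:main}
Let $\Omega\subset\mathbb R^d$, $d\ge2$, be a bounded NTA domain and $w_0\in\Omega$. There is $C=C(\Omega,w_0)$ such that for every positive harmonic function $v$ on $\Omega$ there is $\zeta\in\partial\Omega$ with $\mathcal I_v(\zeta)\le C\,v(w_0)$. In particular,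
\[
\int_\Omega|\nabla v(w)|\,k(w,\zeta)\,|\nabla g(w,w_0)|\,dw\le C\,v(w_0).
\]
\end{theorem}

So the answer to the problem is yes. The second theorem is not needed for the problem. It says that there are many good points $\zeta$, and what the bound on $\mathcal I_v(\zeta)$ means near $\zeta$.

\begin{theorem}\label{thm:size}
Let $\Omega$ and $w_0$ be as in Theorem~\ref{thm:main}, let $\omega$ be harmonic measure at $w_0$, and let $\alpha$ be the exponent in Lemma~\ref{lem:holder}.
\begin{enumerate}
\item[(1)] For each $\lambda\in(0,1)$ there are $\Lambda,c>0$, depending only on $\Omega,w_0,\lambda$, such that for every positive harmonic $v$ the set $E=\{\zeta\in\partial\Omega:\mathcal I_v(\zeta)\le\Lambda v(w_0)\}$ is nonempty, and every countable cover of $E$ by balls $B(\xi_i,r_i)$, $\xi_i\in\partial\Omega$, satisfies $\sum_i\omega(B(\xi_i,r_i))^{1-\lambda}\ge c$. Consequently $\dim_{\mathcal H}\{\mathcal I_v<\infty\}\ge d-2+\alpha$. If moreover for every $\eta>0$ there is $C_\eta$ with $\omega(B(\xi,r))\le C_\eta r^{d-1-\eta}$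 for $\xi\in\partial\Omega$ and $0<r\le1$, as is the case for the ball, then this dimension is at least $d-1$.
\item[(2)] For $a>1$ and $\Gamma_a(\zeta)=\{w\in\Omega:|w-\zeta|<a\delta(w)\}$ there is $C_a=C_a(\Omega,w_0)$ such that, for all $\zeta\in\partial\Omega$ and all positive harmonic $v$,
\[
\int_{\Gamma_a(\zeta)}V\,\delta^{1-d}\,dw\le C_a\big(\mathcal I_v(\zeta)+v(w_0)\big).
\]
\end{enumerate}
\end{theorem}

The integral in (2) adds up local oscillations of $v$. Indeed, for $|w-x|<\delta(x)/32$ the ball $Q_w$ contains $B(x,\delta(x)/16)$, so $\int_{B(x,\delta(x)/32)}V\delta^{1-d}\,dw$ is at least a dimensional constant times the oscillation of $v$ on $B(x,\delta(x)/16)$. Part (2) rests on the term $g/\delta$ in the weight of $\mathcal I_v$. It is a statement about $\mathcal I_v$ and not about the smaller integral \eqref{eq:integral}.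

\subsection{What the integral measures}

Take the unit disc with $w_0=0$. Then $g(w,0)=\frac1{2\pi}\log\frac1{|w|}$, $k(w,\zeta)=(1-|w|^2)/|w-\zeta|^2$, and in polar coordinates \eqref{eq:integral} equals
\begin{equation}\label{eq:disc}
\int_0^1\Big(\frac1{2\pi}\int_0^{2\pi}|\nabla v(re^{it})|\,k(re^{it},\zeta)\,dt\Big)dr .
\end{equation}
For each $r$ the measure $\frac1{2\pi}k(re^{it},\zeta)\,dt$ has total mass $k(0,\zeta)=1$, and its density is of size $1/(1-r)$ within distance $1-r$ of $r\zeta$. Thus \eqref{eq:disc} is a smoothed form of the radial variation $\int_0^1|\nabla v(r\zeta)|\,dr$, in which points far from the radius still count, with a small weight. In a general domain the level sets of $g(\cdot,w_0)$ replace the circles. For a regular value $t$ the harmonic measure of $\{g(\cdot,w_0)>t\}$ at $w_0$ is $|\nabla g|\,dS$, so $k|\nabla g|\,dS$ is again a probability measure on the level set. By the coarea formula, \eqref{eq:integral} is the integral over $t$ of the mean of $|\nabla v|/|\nabla g|$ with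 respect to this measure, and $|\nabla v|/|\nabla g|$ bounds the rate of change of $v$ with respect to $t$ along a curve of steepest descent of $g$.

The point $\zeta$ has to be chosen. In the disc let $v=k(\cdot,1)=\operatorname{Re}\frac{1+w}{1-w}$. Then $|\nabla v|=2|1-w|^{-2}$, the integrand of \eqref{eq:integral} with $\zeta=1$ is of order $|1-w|^{-3}$ in a sector at $1$, and the integral diverges.

The first idea for choosing $\zeta$ is to average over $\zeta$ with respect to harmonic measure. The next example shows that this fails.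

\begin{example}\label{ex:riesz}
In the disc, the mean of $k(w,\zeta)$ over $\zeta\in\partial\mathbb D$ is $1$, so the mean of \eqref{eq:disc} is $\int_0^1m(r)\,dr$ with $m(r)=\frac1{2\pi}\int_0^{2\pi}|\nabla v(re^{it})|\,dt$. Let $v$ be the harmonic extension of $\prod_{n=1}^j(1+\cos3^nt)\ge0$. The product expands as $\sum2^{-\sum|\epsilon_n|}\exp(it\sum\epsilon_n3^n)$ over $\epsilon_n\in\{-1,0,1\}$, and the frequencies $\sum\epsilon_n3^n$ are distinct. Hence $v(0)=1$, and the Fourier coefficient at $N=3^n$ is $\frac12$ for $1\le n\le j$. The $N$th coefficient of $\partial_rv(re^{it})$ is $\frac12Nr^{N-1}$, so $m(r)\ge\frac12Nr^{N-1}\ge N/(2e)$ on the interval $[1-\frac1N,1-\frac1{3N}]$, which has length $2/(3N)$. These intervals do not overlap, and $\int_0^1m(r)\,dr\ge j/(3e)$, which is not bounded in terms of $v(0)$.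
\end{example}

So the measure on $\partial\Omega$ against which we average must depend on $v$. It should give more weight to the part of the boundary where $v$ is small, because there $v$ has little room to oscillate. Section~\ref{sec:tree} shows on a tree how such a measure is built.

\section{The idea on a binary tree}\label{sec:tree}

\subsection{The model}

The vertices are the finite words $x$ in the letters $0,1$, the root $o$ is the empty word, and boundary points are infinite words $\zeta$. Call $v>0$ harmonic if $v(x)=\frac12(v(x0)+v(x1))$, and let $D(x)=\frac12|v(x0)-v(x1)|$ be its oscillation at $x$. Let $x^{(j)}$ be the ancestor obtained from $x$ by deleting the last $j$ letters, and let $j(x,\zeta)$ be the least $j$ such that $x^{(j)}$ is an initial segment of $\zeta$. The model of $\mathcal I_v$ is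
\[
I(\zeta)=\sum_x4^{-j(x,\zeta)}D(x).
\]
The weight comes from the disc. There $g(w,0)k(w,\zeta)$ is comparable to $\delta(w)^2/|w-\zeta|^2$ for $|w|\ge\frac12$, and this is about $4^{-j}$ when $|w-\zeta|\approx2^j\delta(w)$. We show that some $\zeta$ has $I(\zeta)\le12\,v(o)$.

Let $0<\varepsilon<1$. Start a walk $(X_n)$ at $o$ and step from $x$ to the child with the smaller value of $v$ with probability $\frac{1+\varepsilon}2$, to the other with probability $\frac{1-\varepsilon}2$ (in case of a tie, $\frac12$ each). The values at the children are $v(x)\pm D(x)$, so the expected value after one step is $v(x)-\varepsilon D(x)$. Since $v\ge0$,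
\[
0\le\mathbf E\,v(X_N)=v(o)-\varepsilon\,\mathbf E\sum_{n<N}D(X_n),\qquad\text{so}\qquad\sum_xD(x)h(x)=\mathbf E\sum_{n\ge0}D(X_n)\le\frac{v(o)}\varepsilon,
\]
where $h(x)$ is the probability that the walk passes through $x$. Let $\mu$ be the law of the infinite word traced by the walk. If $j(x,\zeta)=j$, then the walk that traces $\zeta$ passes through $x^{(j)}$, and from $x^{(j)}$ the walk reaches $x$ with probability at least $(\frac{1-\varepsilon}2)^j$. Hence
\[
\int4^{-j(x,\zeta)}\,d\mu(\zeta)\le\sum_{j\ge0}4^{-j}h(x^{(j)})\le\sum_{j\ge0}4^{-j}\Big(\frac2{1-\varepsilon}\Big)^jh(x).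
\]
For $\varepsilon=\frac14$ the series is $\sum(\frac23)^j=3$, so $\int I\,d\mu\le3\sum_xD(x)h(x)\le12\,v(o)$, and some $\zeta$ has $I(\zeta)\le12\,v(o)$.

The weight $4^{-j}$ splits as $2^{-j}\cdot2^{-j}$. The first factor is the probability that the unbiased walk goes from $x^{(j)}$ to $x$. The second is a gain, and it pays for the loss $(1-\varepsilon)^{-j}$ caused by the bias. Both extremes fail. For $\varepsilon=0$ and $v(x0)=\frac12v(x)$, $v(x1)=\frac32v(x)$, we have $\mathbf E\,D(X_n)=\frac12v(o)$ for all $n$. For $\varepsilon=1$ the walk always takes the smaller child. Let $v(o)=1$ and $v(0^{n+1})=v(0^n)-4^{-n-1}$, so that all $v(0^n)$ and $v(0^n1)$ exceed $\frac23$ and the walk traces $\zeta=000\cdots$. Give the children of $0^n1$ the values $v(0^n1)\pm\frac12$, and let $v$ be constant on the subtree below each of them. Each vertex $0^n1$ contributes $\frac14\cdot\frac12$ to $I(\zeta)$, so $I(\zeta)=\infty$.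

\subsection{From the tree to the domain}

In $\Omega$ the walk jumps from $x$ to a random point of a ball $B(x,\theta\delta(x))$, with a small bias toward smaller values of $v$. The vertex $x$ becomes the ball $Q_w$, and its ancestors become balls $Q_{A_j}$ around corkscrew points at distance about $2^j\delta(w)$ from $w$. The bound on $\mathbf E\sum D(X_n)$ carries over unchanged (Section~\ref{sec:main}). The other three steps need work.
\begin{enumerate}
\item \emph{Descent.} On the tree the walk needs exactly $j$ steps from $x^{(j)}$ to $x$, so the bias costs $(1-\varepsilon)^j$. In $\Omega$ the number of steps is unbounded, and a loss at each step could ruin the estimate. We construct a function $s$, comparable to a power of $\delta$, that the unbiased walk contracts by a fixed factor at every step (Lemma~\ref{lem:barrier}). This contraction absorbs the bias, and the total loss is a power with small exponent (Lemma~\ref{lem:hit}).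
\item \emph{Exit.} On the tree a walk that ends below a vertex has passed through it. In $\Omega$ the walk can reach a boundary ball by creeping along $\partial\Omega$. Lemma~\ref{lem:exit} shows that this is not much more likely than passing through the corkscrew ball.
\item \emph{Gain.} The weight $4^{-j}$ becomes $\delta(w)^{d-2}g(w,w_0)k(w,\zeta)$. Lemma~\ref{lem:kernel} bounds it by the unbiased cost of descent times a gain $2^{-j\alpha}$.
\end{enumerate}

\section{Potential-theoretic preliminaries}\label{sec:prelim}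

\subsection{Conventions and standard facts}

The letters $C,c$ denote positive constants that depend only on $\Omega$ and $w_0$ and may change from line to line; other dependence is shown by subscripts. In particular they never depend on $v$, on the parameter $\kappa$ or on the admissible kernel introduced in Section~\ref{sec:walks}. Conditions (a)--(c) survive when $r_0$ is decreased, so we assume $r_0\le\operatorname{diam}\Omega$. Balls are open. For $x\in\Omega$, $\hat x$ is a nearest boundary point. For $\xi\in\partial\Omega$ and $0<r<r_0$, $A_r(\xi)$ is a point given by (a): $|A_r(\xi)-\xi|<r$ and $\delta(A_r(\xi))>r/M$. We write $g_w=g(\cdot,w)$ with $g_w(w)=+\infty$. The function $\delta$ is $1$-Lipschitz, so $\frac78\delta(w)\le\delta(x)\le\frac98\delta(w)$ for $x\in Q_w$.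

We use the following textbook facts.
\begin{itemize}
\item \emph{Mean values.} A continuous function is subharmonic if at each point it is at most its mean over all small balls centered there; it is then at most its mean over every ball whose closure lies in the domain. A superharmonic function is lower semicontinuous, may take the value $+\infty$, and satisfies the reverse inequality. The function $g_w$ is superharmonic on $\Omega$.
\item \emph{Maximum principle.} A subharmonic function on a bounded open set whose upper limit at every boundary point is at most $m$ is at most $m$.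
\item \emph{Harnack's inequality.} If $u\ge0$ is harmonic in $B(y,\rho)$, then $cu(y)\le u\le Cu(y)$ on $B(y,\rho/2)$, with dimensional constants. If $K$ is a compact connected subset of an open set $G$, then $\max_Ku\le C_{K,G}\min_Ku$ for $u\ge0$ harmonic in $G$, and $C_{K,G}$ is invariant under translations and dilations.
\item \emph{Gradient estimate.} If $u$ is harmonic in $B(z,\rho)$, then $|\nabla u(z)|\le C\rho^{-d-1}\int_{B(z,\rho)}|u|$. If also $u\ge0$, this gives $|\nabla u(z)|\le Cu(z)/\rho$.
\item \emph{Regularity.} By Wiener's criterion a boundary point $\xi$ is regular for the Dirichlet problem if $B(\xi,r)\setminus\Omega$ contains a ball of radius $cr$ for all small $r$. By (b), $\Omega$ is regular: for continuous $f$ on $\partial\Omega$ the function $x\mapsto\int f\,d\omega^x$ is harmonic in $\Omega$ and has boundary values $f$, where $\omega^x$ is harmonic measure at $x$.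
\end{itemize}

\subsection{Decay at the boundary and size of the Green function}

The exterior corkscrew condition enters through the following lemma and through regularity.

\begin{lemma}\label{lem:holder}
There are $C_1\ge1$ and $\alpha\in(0,1]$ with the following property. Let $\xi\in\partial\Omega$ and $0<t\le2\operatorname{diam}\Omega$, and let $u$ be harmonic in $\Omega\cap B(\xi,t)$, with $0\le u\le m$ and $u\to0$ at $\partial\Omega\cap B(\xi,t)$. Then $u(x)\le C_1m\,(|x-\xi|/t)^\alpha$ for $x\in\Omega\cap B(\xi,t)$.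
\end{lemma}

\begin{proof}
Extend $u$ by $0$ to $B(\xi,t)$. The extension is continuous, harmonic in $\Omega\cap B(\xi,t)$, and nonnegative with value $0$ at the other points, hence subharmonic. Let $t'<r_0$ and $4t'\le t$. By (b) there is $z$ with $|z-\xi|<t'$ and $B(z,t'/M)\cap\Omega=\emptyset$. For $x\in B(\xi,t')$ we have $B(z,t'/M)\subset B(x,3t')$ and $\overline{B(x,3t')}\subset B(\xi,4t')$. As $u=0$ on a part of $B(x,3t')$ of relative measure $(3M)^{-d}$, the mean value inequality gives $\sup_{B(\xi,t')}u\le q\sup_{B(\xi,4t')}u$ with $q=1-(3M)^{-d}$. Let $t_0=\min(t,r_0)$. Taking $t'=4^{-j}t_0$, $j=1,2,\dots$, we get $u\le q^jm$ on $B(\xi,4^{-j}t_0)$. Put $\alpha=\log(1/q)/\log4$, which is less than $1$ because $q>\frac14$. If $4^{-j-1}t_0\le|x-\xi|<4^{-j}t_0$, then $u(x)\le q^{-1}m\,4^{-(j+1)\alpha}\le q^{-1}m(|x-\xi|/t_0)^\alpha$. The same bound is trivial for $|x-\xi|\ge t_0$. Since $t/t_0\le2\operatorname{diam}\Omega/r_0$, the lemma follows.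
\end{proof}

For $\xi\in\partial\Omega$ and $t>0$ the function $x\mapsto\omega^x(\partial\Omega\setminus B(\xi,t))$ is harmonic with values in $[0,1]$. It tends to $0$ at each point of $\partial\Omega\cap B(\xi,t)$: compare with the harmonic extension of a continuous function that vanishes at the point, equals $1$ off $B(\xi,t)$ and is nonnegative. It vanishes identically if $t>\operatorname{diam}\Omega$. Hence
\begin{equation}\label{eq:omegadecay}
\omega^x(\partial\Omega\setminus B(\xi,t))\le C_1(|x-\xi|/t)^\alpha\qquad(x\in\Omega,\ t>0);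
\end{equation}
for $|x-\xi|\ge t$ this is trivial.

\begin{lemma}\label{lem:green}
Let $w\in\Omega$ and $R=\delta(w)$.
\begin{enumerate}
\item[(a)] $g_w\ge cR^{2-d}$ on $Q_w$.
\item[(b)] For $b>0$: $g_w(y)\le C_bR^{2-d}$ if $|y-w|\ge bR$.
\item[(c)] If $\xi\in\partial\Omega$ and $|y-\xi|<R/2$, then $g_w(y)\le CR^{2-d}(|y-\xi|/R)^\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By the maximum principle $g_w$ is at least the Green function of $B(w,R)$ with pole $w$, which is $c_*(|y-w|^{2-d}-R^{2-d})$ for $d\ge3$ and $c_*\log(R/|y-w|)$ for $d=2$. On $Q_w$ these are at least $c_*(8^{d-2}-1)R^{2-d}$ and $c_*\log8$.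

(b) For $d\ge3$ the maximum principle gives $g_w(y)\le c_*|y-w|^{2-d}$. Let $d=2$ and $T=\max_{\partial B(w,R/2)}g_w$. By the maximum principle $g_w\le T$ off $B(w,R/2)$. The balls $B(\hat w,R/2)$ and $B(w,R/2)$ are disjoint, so Lemma~\ref{lem:holder} applies at $\hat w$ with $t=R/2$ and $m=T$. Fix $b_1<\frac12$ with $C_1(2b_1)^\alpha\le\frac12$. The point $y_0\in[w,\hat w]$ with $|y_0-\hat w|=b_1R$ has $g_w(y_0)\le T/2$. The function $T-g_w\ge0$ is harmonic in the annulus $\{R/2<|y-w|<R\}$ and at least $T/2$ at $y_0$. Harnack's inequality, for the union of $\partial B(w,3R/4)$ and the radial segment that joins it to $y_0$, gives $g_w\le(1-c)T$ on $\partial B(w,3R/4)$. The function $g_w-c_*\log\frac{3R}{4|y-w|}$ is harmonic in $B(w,3R/4)$ and at most $(1-c)T$ on the boundary. Evaluating on $\partial B(w,R/2)$ gives $T\le(1-c)T+c_*\log\frac32$, that is, $T\le C$. In the same way $g_w\le T+c_*\log\frac R{2|y-w|}$ in $B(w,R/2)$, which gives (b).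

(c) Since $|\xi-w|\ge R$, the ball $B(\xi,R/2)$ misses $B(w,R/2)$. Apply (b) with $b=\frac12$ and then Lemma~\ref{lem:holder} with $t=R/2$.
\end{proof}

\subsection{Measurability of the Martin kernel}

Fix $w$. A function on $\Omega$ that has a limit at every boundary point has continuous boundary values, so $k(w,\cdot)$ is continuous on $\partial\Omega$. Fix $\zeta$. The functions $g(\cdot,y)/g(w_0,y)$ are positive, harmonic off $y$ and equal to $1$ at $w_0$. By Harnack's inequality they are locally uniformly bounded as $y\to\zeta$, so the convergence in \eqref{eq:martin} is locally uniform. Thus $k(\cdot,\zeta)$ is a positive harmonic function with $k(w_0,\zeta)=1$. Being continuous in each variable, $k$ is jointly Borel. Also $V$ is lower semicontinuous, so $\mathcal I_v$ is a Borel function with values in $[0,\infty]$.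

\section{A barrier and the admissible walks}\label{sec:walks}

\subsection{The barrier}

For $\theta\in[\frac12,1)$ let $p_0(x,\cdot)$ be the uniform probability density on $B(x,\theta\delta(x))$ and $P_0f(x)=\int f(y)p_0(x,y)\,dy$. A superharmonic $u\ge0$ satisfies $P_0u\le u$. A bias destroys such an inequality unless there is room to spare, so we look for $s$ with $P_0s\le(1-2c_0)s$. The plan is to find a function with the super-mean-value property that is comparable to a power of $\delta$, to choose $\theta$ so close to $1$ that this function drops by half on a fixed portion of each ball, and to take the square root: Jensen's inequality is then strict by a fixed amount.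

\begin{lemma}\label{lem:barrier}
Let $\gamma=\alpha/4$. There are $\theta\in[\frac12,1)$, $c_0\in(0,\frac14]$ and a continuous function $s$ on $\Omega$ with
\begin{equation}\label{eq:barrier}
\delta^\gamma\le s\le C\delta^\gamma,\qquad P_0s\le(1-2c_0)\,s .
\end{equation}
\end{lemma}

\begin{proof}
For $\zeta\in\partial\Omega$ let $H_\zeta(x)=\int|y-\zeta|^{2\gamma}\,d\omega^x(y)$. The function $|x-\zeta|^{2\gamma}$ is continuous on $\overline\Omega$ and subharmonic in $\Omega$, because its Laplacian is $2\gamma(2\gamma+d-2)|x-\zeta|^{2\gamma-2}\ge0$. So $H_\zeta(x)\ge|x-\zeta|^{2\gamma}$ by the maximum principle. For the upper bound let $\rho=|x-\zeta|$ and split $\partial\Omega$ into $B(\zeta,\rho)$ and the shells $2^j\rho\le|y-\zeta|<2^{j+1}\rho$. By \eqref{eq:omegadecay} and $2\gamma=\alpha/2$,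
\[
H_\zeta(x)\le\rho^{2\gamma}+\sum_{j\ge0}(2^{j+1}\rho)^{2\gamma}C_12^{-j\alpha}\le C_0|x-\zeta|^{2\gamma}.
\]
Since $2\gamma\le1$, we have $|H_\zeta-H_{\zeta'}|\le|\zeta-\zeta'|^{2\gamma}$. Hence $H_\zeta(x)$ is jointly continuous, and $s_0=\min_{\zeta\in\partial\Omega}H_\zeta$ exists and is continuous. The two bounds for $H_\zeta$, the upper one with $\zeta=\hat x$, give $\delta^{2\gamma}\le s_0\le C_0\delta^{2\gamma}$. If $s_0(x)=H_\zeta(x)$, then $s_0(x)=P_0H_\zeta(x)\ge P_0s_0(x)$. Let $s=s_0^{1/2}$; the first part of \eqref{eq:barrier} follows.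

Fix $\theta\in[\frac12,1)$ with $C_0(3(1-\theta))^{2\gamma}\le\frac12$. Let $x\in\Omega$ and $z=x+(2\theta-1)(\hat x-x)$. As $|z-x|=(2\theta-1)\delta(x)$, the ball $B'=B(z,(1-\theta)\delta(x))$ lies in $B(x,\theta\delta(x))$ and has relative measure at least $(1-\theta)^d$. As $|z-\hat x|=2(1-\theta)\delta(x)$, every $y\in B'$ has $\delta(y)\le3(1-\theta)\delta(x)$, and so $s_0(y)\le\frac12\delta(x)^{2\gamma}\le\frac12s_0(x)$. Put $t(y)=s_0(y)/s_0(x)$, so $\int t\,p_0(x,y)\,dy\le1$. Integrate the identity $\sqrt t=\frac12(1+t)-\frac12(1-\sqrt t)^2$. On $B'$ we have $t\le\frac12$ and $\frac12(1-\sqrt t)^2\ge\frac12(1-2^{-1/2})^2>\frac1{24}$. Hence $P_0s(x)/s(x)\le1-(1-\theta)^d/24$, and we take $2c_0=(1-\theta)^d/24$.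
\end{proof}

From now on $\theta$, $c_0$, $s$ and $P_0$ are fixed.

\subsection{Admissible kernels}

\begin{definition}
Let $\kappa\in(0,1]$. A jointly Borel family of probability densities $p(x,\cdot)$, $x\in\Omega$, is \emph{admissible} (with parameter $\kappa$) if $(1-c_0\kappa)p_0\le p\le(1+c_0\kappa)p_0$.
\end{definition}

The kernel $p_0$ is admissible for every $\kappa$, and $p\ge\frac12p_0$ for admissible $p$. Write $Pf(x)=\int f(y)p(x,y)\,dy$. Let $(X_n)_{n\ge0}$ be the Markov chain with transition densities $p$, and $\mathbf P^x,\mathbf E^x$ its law and expectation when $X_0=x$. Let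
\[
h(x,w)=\mathbf P^x(X_n\in Q_w\text{ for some }n\ge0).
\]
For $p_0$ we write $\mathbf P_0^x$, $\mathbf E_0^x$, $h_0$. All statements below hold for every admissible kernel. Each step satisfies $|X_{n+1}-X_n|<\theta\delta(X_n)$ and $\delta(X_{n+1})>(1-\theta)\delta(X_n)$. By \eqref{eq:barrier}, $Ps\le(1+c_0)(1-2c_0)s\le(1-c_0)s$, and therefore
\begin{equation}\label{eq:sum}
\mathbf E^x\sum_{n\ge0}s(X_n)\le s(x)/c_0 .
\end{equation}
Since $\delta\le C\delta^\gamma\le Cs$, the sum $\sum\delta(X_n)$ is finite almost surely. So $(X_n)$ is a Cauchy sequence with $\delta(X_n)\to0$, and \emph{$X_n$ converges almost surely to a point $X_\infty\in\partial\Omega$.}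

Besides the strong Markov property we use two forms of optional stopping.
\begin{enumerate}
\item[(S1)] If $f:\Omega\to[0,\infty]$ is Borel and $Pf\le f$, then $f(x)\ge\mathbf E^x[f(X_\tau);\tau<\infty]$ for every stopping time $\tau$. If $f(x)<\infty$, stop the supermartingale $f(X_n)$ at $\tau\wedge n$ and use Fatou's lemma. This applies to $f=h(\cdot,w)$, which equals $1$ on $Q_w$ and $Pf$ elsewhere, and, for $P_0$, to every superharmonic $f\ge0$. In particular $f(x)\ge h(x,w)\inf_{Q_w}f$.
\item[(S2)] Let $\tau$ be the first exit time from a Borel set $S\ni x$, and let $f\ge0$ be Borel with $Pf\ge f$ on $S$. Suppose that, $\mathbf P^x$-almost surely, $f(X_{n\wedge\tau})$ is bounded by a constant and $f(X_n)\to0$ on $\{\tau=\infty\}$. Then $f(x)\le\mathbf E^x[f(X_\tau);\tau<\infty]$, since $f(X_{n\wedge\tau})$ is a bounded submartingale.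
\end{enumerate}

\subsection{Harnack chains}

Condition (c) enters only through the next lemma. For $x,y\in\Omega$ let
\[
\chi(x,y)=\frac{\min(\delta(x),\delta(y))}{\min(\delta(x),\delta(y))+|x-y|}\in(0,1].
\]
If $\delta(x),\delta(y)\ge t$ and $|x-y|\le Kt$, then $\chi(x,y)\ge1/(1+K)$.

\begin{lemma}\label{lem:chain}
There are $\nu\ge1$ and $c>0$ such that for $x,y\in\Omega$:
\begin{enumerate}
\item[(a)] $h(x,y)\ge c\,\chi(x,y)^\nu$;
\item[(b)] if $u\ge0$ is superharmonic on $\Omega$ and harmonic in $B(y,\delta(y)/4)$, then $u(x)\ge c\,\chi(x,y)^\nu u(y)$;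
\item[(c)] $g(x,y)\ge c\,\chi(x,y)^\nu\delta(y)^{2-d}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\eta=\min(\delta(x),\delta(y))$ and let $l\ge0$ be least with $|x-y|\le2^l\eta$; then $2^l\le2/\chi(x,y)$. Condition (c) with $\eta/2$ and $l+2$ gives balls $B_1,\dots,B_N$ with $N\le M(l+2)\le2M(l+1)$. Take $z_0=x$, $z_i\in B_i\cap B_{i+1}$, $z_N=y$. The segment $[z_{i-1},z_i]\subset B_i$ has length at most $M\operatorname{dist}(B_i,\partial\Omega)$, and $\delta\ge\operatorname{dist}(B_i,\partial\Omega)$ on it. Cutting each segment into $\lceil16M\rceil$ equal parts, we obtain points $x=y_0,\dots,y_L=y$ with $|y_i-y_{i+1}|\le\delta(y_i)/16$ and $L\le C(l+1)$.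

Let $x'\in Q_{y_i}$. Since $\frac{15}{16}\delta(y_i)\le\delta(y_{i+1})\le\frac{17}{16}\delta(y_i)$, every point of $Q_{y_{i+1}}$ is within $(\frac18+\frac1{16}+\frac{17}{128})\delta(y_i)=\frac{41}{128}\delta(y_i)$ of $x'$, while $\theta\delta(x')\ge\frac12\cdot\frac78\delta(y_i)=\frac{56}{128}\delta(y_i)$. So $Q_{y_{i+1}}\subset B(x',\theta\delta(x'))$. The ratio of the radii is at least $\frac{15}{128}/\frac98=\frac5{48}$, and since $p\ge\frac12p_0$, one step leads from $x'$ to $Q_{y_{i+1}}$ with probability at least $\frac12(\frac5{48})^d$. Hence $h(x,y)\ge c_1^{\,l+1}$ for some $c_1\in(0,\frac12]$. With $\nu=\log_2(1/c_1)$ this is $c_12^{-l\nu}\ge c_12^{-\nu}\chi(x,y)^\nu$, which proves (a).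

For (b), Harnack's inequality in $B(y,\delta(y)/4)$ gives $u\ge cu(y)$ on $Q_y$, so $u(x)\ge cu(y)h_0(x,y)$ by (S1); apply (a) to $P_0$. For (c) argue in the same way with $u=g_y$ and Lemma~\ref{lem:green}(a).
\end{proof}

The exponent $\nu$ may be much larger than $\alpha$, so (a) alone cannot be played against a gain $2^{-j\alpha}$. In the final sum $\nu$ will appear only in the product $\kappa\nu$.

\subsection{Creeping along the boundary}

A walk that stays within distance $\eta$ of $\partial\Omega$ is expected to converge after traveling a distance of order $\eta$. Iteration makes longer trips exponentially unlikely.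

\begin{lemma}\label{lem:travel}
Let $\eta,\rho>0$, $\tau_\eta=\inf\{n:\delta(X_n)>\eta\}$ and $\ell=\sum_{n<\tau_\eta}|X_{n+1}-X_n|$. Then $\mathbf P^x(\ell\ge\rho)\le2e^{-c\rho/\eta}$ for all $x\in\Omega$.
\end{lemma}

\begin{proof}
If $\delta(x)>\eta$, then $\ell=0$. Otherwise \eqref{eq:barrier} and \eqref{eq:sum} give
\[
\mathbf E^x\ell\le\mathbf E^x\sum_{n<\tau_\eta}\delta(X_n)\le\eta^{1-\gamma}\,\mathbf E^x\sum_ns(X_n)\le\eta^{1-\gamma}s(x)/c_0\le C_2\eta .
\]
So $\mathbf P^x(\ell\ge2C_2\eta)\le\frac12$ for all $x$. Let $\sigma$ be the first time $n\le\tau_\eta$ with $\sum_{i<n}|X_{i+1}-X_i|\ge2C_2\eta$; then $\mathbf P^x(\sigma<\infty)\le\frac12$. Each jump before $\tau_\eta$ is shorter than $\eta$, so the distance traveled up to time $\sigma$ is at most $K\eta$ with $K=2C_2+1$. If $\ell\ge mK\eta$ with $m\ge1$, then $\sigma<\infty$, and the walk restarted at $X_\sigma$ has $\ell\ge(m-1)K\eta$. By the strong Markov property and induction, $\mathbf P^x(\ell\ge mK\eta)\le2^{-m}$ for all $x$. Take $m=\lfloor\rho/(K\eta)\rfloor$.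
\end{proof}

The next lemma compares a bounded function $u$, which one should think of as the probability of leaving a region $S_0$, with the probability $h(\cdot,A)$ of visiting a corkscrew ball. Where $h$ is not small there is nothing to prove. Where $h$ is small the walk is close to $\partial\Omega$, and it either reaches a point where $h$ is much larger or creeps a long way along the boundary. The proof runs this alternative through a sequence of shrinking regions $S_j$ and thresholds $e^{-2^j}$.

\begin{lemma}\label{lem:box}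
Let $b\in(0,1]$, $\xi\in\partial\Omega$, $r>0$, and $A\in\Omega\cap B(\xi,4r)$ with $\delta(A)\ge br$. Let $\Omega\cap B(\xi,4r)\supset S_0\supset S_1\supset\cdots$ be Borel sets with $|x-y|\ge2^{-j}r$ whenever $x\in S_j$, $y\in\Omega\setminus S_{j-1}$, $j\ge1$. Let $u:\Omega\to[0,1]$ be Borel and satisfy $u(x)\le\mathbf E^x[u(X_\tau);\tau<\infty]$ for all $x\in S_0$ and all stopping times $\tau\le\inf\{n:X_n\notin S_0\}$. Then $u\le C_b\,h(\cdot,A)$ on $\bigcap_jS_j$.
\end{lemma}

\begin{proof}
Write $h=h(\cdot,A)$. For $x\in S_0$ we have $\delta(x)<4r$, so $\min(\delta(x),\delta(A))\ge\frac b4\delta(x)$, and $|x-A|<8r$. Hence $\chi(x,A)\ge b\delta(x)/(36r)$, and Lemma~\ref{lem:chain}(a) gives $h(x)\ge c_b(\delta(x)/r)^\nu$. Thus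
\[
x\in S_0,\quad h(x)<e^{-2^j}\quad\Longrightarrow\quad\delta(x)\le\eta_j:=r\,(c_b^{-1}e^{-2^j})^{1/\nu}.
\]
Let $a_j$ be the supremum of $u/h$ over $\{x\in S_j:h(x)\ge e^{-2^j}\}$, with $a_j=0$ if the set is empty. Then $a_0\le e$.

Let $j\ge1$ and $x\in S_j$ with $h(x)\ge e^{-2^j}$. If $h(x)\ge e^{-2^{j-1}}$, then $u(x)\le a_{j-1}h(x)$ because $x\in S_{j-1}$. Otherwise let $\tau$ be the first time at which $X_n\notin S_{j-1}$ or $h(X_n)\ge e^{-2^{j-1}}$. It is at most the exit time from $S_0$, and $\delta(X_n)\le\eta_{j-1}$ for $n<\tau$. If $\tau<\infty$ and $X_\tau\in S_{j-1}$, then $u(X_\tau)\le a_{j-1}h(X_\tau)$. If $X_\tau\notin S_{j-1}$, then $|X_\tau-x|\ge2^{-j}r$, so the length $\ell$ of Lemma~\ref{lem:travel} with $\eta=\eta_{j-1}$ is at least $2^{-j}r$. By (S1) for $h$, Lemma~\ref{lem:travel} and $1\le e^{2^j}h(x)$,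
\[
u(x)\le a_{j-1}h(x)+2\exp(-c2^{-j}r/\eta_{j-1})\le(a_{j-1}+b_j)h(x),\qquad b_j=2\exp\big(2^j-c_b'2^{-j}e^{2^{j-1}/\nu}\big).
\]
So $a_j\le a_{j-1}+b_j$. Since $e^{2^{j-1}/\nu}$ grows faster than $8^j$, the series $\sum b_j$ converges, and $a_j\le C_b:=e+\sum b_i$. Every $x\in\bigcap S_j$ has $h(x)>0$, hence $h(x)\ge e^{-2^j}$ for some $j$, and $u(x)\le a_jh(x)$.
\end{proof}

\section{Comparison of Green functions near the boundary}\label{sec:bhp}

To estimate the limit \eqref{eq:martin} we must compare $g(w,y)/g(w_0,y)$ for $y$ near $\zeta$ with its value at a corkscrew point. This takes a Carleson estimate and one application of Lemma~\ref{lem:box} to the unbiased walk.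

\begin{lemma}\label{lem:carleson}
Let $\zeta\in\partial\Omega$, $0<r<r_0$, $z\in\Omega\setminus B(\zeta,16r)$ and $A=A_r(\zeta)$. Then $g_z\le Cg_z(A)$ on $\Omega\cap B(\zeta,4r)$.
\end{lemma}

\begin{proof}
Let $u=g_z/g_z(A)$. It is positive and harmonic in $\Omega\cap B(\zeta,16r)$, tends to $0$ at $\partial\Omega$, and is bounded on $\Omega\cap B(\zeta,11r)$. Let $x\in\Omega\cap B(\zeta,5r)$. Then $\delta(x)<5r$ and $|x-z|>11r$, so $u$ is harmonic in $B(x,\delta(x)/4)$. Also $\min(\delta(x),\delta(A))\ge\delta(x)/(5M)$ and $|x-A|<6r$, so $\chi(A,x)\ge c\delta(x)/r$. Lemma~\ref{lem:chain}(b) gives $1=u(A)\ge c(\delta(x)/r)^\nu u(x)$, that is,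
\begin{equation}\label{eq:growth}
\delta(x)\le r\,(C_3/u(x))^{1/\nu}\qquad(x\in\Omega\cap B(\zeta,5r)).
\end{equation}
So $u$ is large only near $\partial\Omega$. There, decay forces a larger value nearby. Fix $K\ge2$ with $C_1K^{-\alpha}\le\frac13$. If $x\in\Omega\cap B(\zeta,5r)$ and $K\delta(x)\le r$, then $B(\hat x,K\delta(x))\subset B(\zeta,11r)$, and Lemma~\ref{lem:holder} shows that the supremum of $u$ on this ball is at least $3u(x)$. So there is $x'\in\Omega$ with $|x'-x|\le(K+1)\delta(x)$ and $u(x')\ge2u(x)$.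

Choose $L$ with $\sum_{i\ge0}(K+1)(C_3/(2^iL))^{1/\nu}<1$, and suppose $u(x_0)>L$ for some $x_0\in\Omega\cap B(\zeta,4r)$. Suppose $x_0,\dots,x_i\in\Omega\cap B(\zeta,5r)$ have been found with $u(x_n)\ge2^nL$ and $|x_{n+1}-x_n|\le(K+1)\delta(x_n)$. By \eqref{eq:growth}, $\delta(x_n)\le r(C_3/(2^nL))^{1/\nu}<r/(K+1)$. So $x_{i+1}=x_i'$ exists, $u(x_{i+1})\ge2^{i+1}L$, and $|x_{i+1}-x_0|\le\sum_{n\le i}(K+1)\delta(x_n)<r$, which keeps $x_{i+1}$ in $B(\zeta,5r)$. The process never stops, which contradicts the boundedness of $u$. Hence $u\le L$ on $\Omega\cap B(\zeta,4r)$.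
\end{proof}

\begin{lemma}\label{lem:bhp}
Let $\zeta\in\partial\Omega$, $0<r<r_0$, $z,z'\in\Omega\setminus B(\zeta,16r)$ and $A=A_r(\zeta)$. Then $g_z(y)/g_{z'}(y)\le Cg_z(A)/g_{z'}(A)$ for $y\in\Omega\cap B(\zeta,r)$. In particular, if $w,w_0\notin B(\zeta,16r)$, then
\begin{equation}\label{eq:kcompare}
c\,\frac{g(w,A)}{g(w_0,A)}\le k(w,\zeta)\le C\,\frac{g(w,A)}{g(w_0,A)} .
\end{equation}
\end{lemma}

\begin{proof}
We use $P_0$. Let $S_j=\Omega\cap B(\zeta,(1+2^{-j})r)$, let $\tau_0$ be the exit time from $S_0$ and $u(x)=\mathbf P_0^x(\tau_0<\infty)$. For $x\in S_0$ we have $\delta(x)<2r$, so $\overline{B(x,\theta\delta(x))}\subset\Omega\cap B(\zeta,4r)$. Hence $P_0g_z=g_z$ on $S_0$, and the walk started at $y\in S_0$ stays in $B(\zeta,4r)$ up to and including time $\tau_0$. There $g_z\le Cg_z(A)$ by Lemma~\ref{lem:carleson}, and $g_z(X_n)\to0$ on $\{\tau_0=\infty\}$ because $X_\infty\in\partial\Omega$. By (S2), $g_z(y)\le Cg_z(A)u(y)$.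

If $\tau\le\tau_0$ is a stopping time, then $\{\tau_0<\infty\}\subset\{\tau<\infty\}$, and the strong Markov property gives $u(x)=\mathbf E_0^x[u(X_\tau);\tau<\infty]$, as $u=1$ off $S_0$. Points of $S_j$ and of $\Omega\setminus S_{j-1}$ are at distance more than $2^{1-j}r-2^{-j}r=2^{-j}r$. Lemma~\ref{lem:box} with $b=1/M$ gives $u(y)\le Ch_0(y,A)$ for $y\in\Omega\cap B(\zeta,r)$. Finally $|z'-A|>15r>\delta(A)$, so $g_{z'}\ge cg_{z'}(A)$ on $Q_A$ by Harnack's inequality, and (S1) gives $g_{z'}(y)\ge cg_{z'}(A)h_0(y,A)$. Combining the three inequalities proves the first claim. For \eqref{eq:kcompare} take $(z,z')=(w,w_0)$ and $(z,z')=(w_0,w)$ and let $y\to\zeta$.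
\end{proof}

\section{Descent and exit for admissible walks}\label{sec:two}

\subsection{Descent}

For the unbiased walk $g_w$ has the mean value property away from $w$, and (S2) bounds $h_0(x,w)$ from below by a multiple of $\min\{1,\delta(w)^{d-2}g(x,w)\}$. For a biased walk we need a function that is strictly submean for $P_0$. The function $(a,b)\mapsto a^{1+\kappa}b^{-\kappa}$ is convex and decreasing in $b$, so $g_w^{1+\kappa}s^{-\kappa}$ turns the strict decrease of $s$ into a strict increase, by the factor $(1-2c_0)^{-\kappa}$. This is why the bias is allowed to have size $c_0\kappa$.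

\begin{lemma}\label{lem:hit}
Let $\theta'=\frac{1+\theta}2$ and $N_w=\{y\in\Omega:|y-w|<\theta'\delta(y)\}$. Then $h(x,w)\ge c$ for $x\in N_w$, and for all $x,w\in\Omega$
\[
h(x,w)\ge c\,\min\{1,\delta(w)^{d-2}g(x,w)\}^{1+\kappa}\Big(\frac{\delta(w)}{\delta(w)+\delta(x)}\Big)^{\kappa\gamma}.
\]
\end{lemma}

\begin{proof}
Let $R=\delta(w)$. If $y\in N_w$, then $(1-\theta')\delta(y)<R<2\delta(y)$, so $R/2<\delta(y)<2R/(1-\theta)$ and $|y-w|<2R/(1-\theta)$. Lemma~\ref{lem:chain}(a) gives $h(y,w)\ge c$. This is the first claim, and it implies the second for $x\in N_w$.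

Let $y\notin N_w$. As $\theta'\ge\frac34$, we have $\delta(y)\le\frac43|y-w|$ and $R\le\delta(y)+|y-w|\le3|y-w|$. Every $y'\in\overline{B(y,\theta\delta(y))}$ satisfies $|y'-w|\ge(1-\theta/\theta')|y-w|\ge b_0R$ with $b_0=\frac13(1-\theta/\theta')$. So this closed ball misses $w$, and $P_0g_w(y)=g_w(y)$. Put $F=g_w^{1+\kappa}s^{-\kappa}$, so that $g_w=F^{1/(1+\kappa)}s^{\kappa/(1+\kappa)}$. H\"older's inequality and \eqref{eq:barrier} give
\[
g_w(y)^{1+\kappa}=(P_0g_w(y))^{1+\kappa}\le P_0F(y)\,(P_0s(y))^\kappa\le P_0F(y)\,(1-2c_0)^\kappa s(y)^\kappa .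
\]
Since $(1-2c_0)^{-\kappa}\ge e^{2c_0\kappa}\ge1+2c_0\kappa$, we get $P_0F(y)\ge(1+2c_0\kappa)F(y)$, and by admissibility
\[
PF(y)\ge(1-c_0\kappa)(1+2c_0\kappa)F(y)=\big(1+c_0\kappa(1-2c_0\kappa)\big)F(y)\ge F(y).
\]

Let $x\notin N_w$ and let $\tau$ be the first time the walk enters $N_w$. Then $|X_{n\wedge\tau}-w|\ge b_0R$ for all $n$. On the set $\{|y-w|\ge b_0R\}$ we have $g_w\le CR^{2-d}$ by Lemma~\ref{lem:green}(b), so
\begin{equation}\label{eq:Fbound}
F(y)\le CR^{(2-d)(1+\kappa)}R^{-\kappa\gamma}\qquad\text{if }|y-w|\ge b_0R\text{ and }\delta(y)\ge R/2 .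
\end{equation}
If $\delta(y)<R/2$, Lemma~\ref{lem:green}(c) at $\hat y$ gives $F(y)\le C_w\delta(y)^{\alpha(1+\kappa)-\kappa\gamma}$, and the exponent is positive because $\gamma=\alpha/4$. So $F$ is bounded on $\{|y-w|\ge b_0R\}$ and tends to $0$ at $\partial\Omega$. By (S2) with $S=\Omega\setminus N_w$, by \eqref{eq:Fbound} and $\delta(X_\tau)>R/2$,
\[
c\,g_w(x)^{1+\kappa}\delta(x)^{-\kappa\gamma}\le F(x)\le\mathbf E^x[F(X_\tau);\tau<\infty]\le CR^{(2-d)(1+\kappa)}R^{-\kappa\gamma}\,\mathbf P^x(\tau<\infty).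
\]
The constants here are powers, with exponent at most $2$, of constants independent of $\kappa$. Thus $\mathbf P^x(\tau<\infty)\ge c(R^{d-2}g_w(x))^{1+\kappa}(R/\delta(x))^{\kappa\gamma}$, and from $X_\tau\in N_w$ the walk visits $Q_w$ with probability at least $c$.
\end{proof}

\subsection{Exit}

Let $r_1=\frac1{16}\min(r_0,\delta(w_0))$. Every $\xi\in\partial\Omega$ satisfies $|w_0-\xi|\ge16r_1$.

\begin{lemma}\label{lem:exit}
Let $\xi\in\partial\Omega$, $0<\rho\le r_1$ and $A=A_\rho(\xi)$. Then $\mathbf P^{w_0}(X_\infty\in B(\xi,2\rho))\le C\,h(w_0,A)$.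
\end{lemma}

\begin{proof}
Let $r=2\rho$, $u(x)=\mathbf P^x(X_\infty\in B(\xi,r))$ and $h=h(\cdot,A)$. We first compare $u$ and $h$ on a shell that separates $w_0$ from $B(\xi,r)$. Let
\[
S_j=\{x\in\Omega:\tfrac52r-2^{-j}r\le|x-\xi|<3r+2^{-j}r\}.
\]
Then $S_0\subset B(\xi,4r)$, and $|x-y|>2^{-j}r$ for $x\in S_j$, $y\in\Omega\setminus S_{j-1}$, on either side of the shell. Let $\tau$ be a stopping time that is at most the exit time from $S_0$. On $\{\tau=\infty\}$ the walk stays in $S_0$, so $|X_\infty-\xi|\ge\frac32r$. Hence $u(x)=\mathbf E^x[u(X_\tau);\tau<\infty]$ for $x\in S_0$. As $\delta(A)>r/(2M)$, Lemma~\ref{lem:box} with $b=1/(2M)$ gives $u\le Ch$ on $\Omega\cap\{\frac52r\le|x-\xi|\le3r\}$.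

The walk may jump over this shell, but only with a long step. Let $\sigma=\inf\{n:|X_n-\xi|<3r\}$ under $\mathbf P^{w_0}$; then $\sigma\ge1$, since $|w_0-\xi|\ge16\rho=8r$. If $\delta(X_\sigma)<(1-\theta)r/2$, then $\delta(X_{\sigma-1})<r/2$, so $|X_\sigma-\xi|>3r-\frac r2$ and $u(X_\sigma)\le Ch(X_\sigma)$. If $\delta(X_\sigma)\ge(1-\theta)r/2$, then $\chi(X_\sigma,A)\ge c$ because $|X_\sigma-A|<4r$, so $h(X_\sigma)\ge c\ge cu(X_\sigma)$ by Lemma~\ref{lem:chain}(a). Since $\{X_\infty\in B(\xi,r)\}\subset\{\sigma<\infty\}$, the strong Markov property and (S1) give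
\[
u(w_0)=\mathbf E^{w_0}[u(X_\sigma);\sigma<\infty]\le C\,\mathbf E^{w_0}[h(X_\sigma);\sigma<\infty]\le Ch(w_0).\qedhere
\]
\end{proof}

\section{The averaged Martin kernel}\label{sec:kernel}

Fix $w\in\Omega$ with $R=\delta(w)<r_1/4$. The ancestors of $Q_w$ are defined as follows. Let $\rho_j=2^jR$ and $J=\max\{j:\rho_j\le r_1\}$, so $J\ge2$ and $r_1<\rho_{J+1}\le2r_1$. Let $A_j=A_{\rho_j}(\hat w)$ for $1\le j\le J$ and $A_{J+1}=w_0$. Partition $\partial\Omega$ into
\[
Z_1=\{|\zeta-\hat w|<\rho_2\},\qquad Z_j=\{\rho_j\le|\zeta-\hat w|<\rho_{j+1}\}\ \ (2\le j\le J),\qquad Z_{J+1}=\{|\zeta-\hat w|\ge\rho_{J+1}\}.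
\]
The cost of descent from $A_j$ to $Q_w$ is measured by $q_j=\min\{1,R^{d-2}g(w,A_j)\}$. We have
\begin{equation}\label{eq:qj}
q_j\ge c\,2^{-\nu j},\qquad\delta(A_j)\le C2^jR\qquad(1\le j\le J+1).
\end{equation}
Indeed, for $j\le J$ we have $R/M<\delta(A_j)<\rho_j$ and $|A_j-w|<\rho_j+R$. For $j=J+1$ we have $R<\delta(w_0)$, and both $\delta(w_0)$ and $|w_0-w|$ are at most $\operatorname{diam}\Omega\le C\rho_{J+1}$. So $\chi(A_j,w)\ge c2^{-j}$, and Lemma~\ref{lem:chain}(c) applies to $g(A_j,w)$. Note also that $|w-w_0|\ge\delta(w_0)-R>R$.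

Heuristically, $R^{d-2}g(w,w_0)k(w,\zeta)$ is the probability that a path from $w_0$ which ends at $\zeta$ visits $Q_w$. For $\zeta\in Z_j$ such a path has to descend from scale $\rho_j$ to $w$, at the cost $q_j$, and to climb back, at the cost $2^{-j\alpha}$.

\begin{lemma}\label{lem:kernel}
For $1\le j\le J+1$ and $\zeta\in Z_j$: $\ R^{d-2}g(w,w_0)\,k(w,\zeta)\le C2^{-j\alpha}q_j$.
\end{lemma}

\begin{proof}
In each case we choose $r\le r_1$ with $|w-\zeta|\ge16r$, put $A'=A_r(\zeta)$ and use the upper bound $k(w,\zeta)\le Cg(w,A')/g(w_0,A')$ from \eqref{eq:kcompare}. Since $|A'-w|>15r>\delta(A')$, the function $g_w$ is harmonic in $B(A',\delta(A')/4)$.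

\emph{Case $2\le j\le J$.} Let $r=\rho_j/32$; then $|w-\zeta|\ge\rho_j-R\ge\rho_j/2=16r$. As $|A'-w|>15r>R$, Lemma~\ref{lem:green}(b) gives $R^{d-2}g(w,A')\le C$. We have $|A'-A_j|<r+2\rho_j+\rho_j\le4\rho_j$ and $\delta(A'),\delta(A_j)>\rho_j/(32M)$, so $\chi(A',A_j)\ge c$. Lemma~\ref{lem:chain}(b) for $g_w$ gives $g(w,A')\le Cg(w,A_j)$. Together, $R^{d-2}g(w,A')\le Cq_j$. Since $|A_j-w_0|>15r_1>\delta(A_j)$, the function $g_{w_0}$ is harmonic in $B(A_j,\delta(A_j)/4)$, and Lemma~\ref{lem:chain}(b) gives $g(w_0,A')\ge cg(w_0,A_j)$. Hence $R^{d-2}k(w,\zeta)\le Cq_j/g(w_0,A_j)$. The gain comes from the remaining factor. By Lemma~\ref{lem:carleson} at $\hat w$ with radius $\rho_j$ and pole $w_0$, $g_{w_0}\le Cg(w_0,A_j)$ on $\Omega\cap B(\hat w,4\rho_j)$, and Lemma~\ref{lem:holder} with $t=4\rho_j$ gives $g(w,w_0)\le C2^{-j\alpha}g(w_0,A_j)$.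

\emph{Case $j=1$.} Let $r=R/32$; then $|w-\zeta|\ge R\ge16r$. As $|A'-w|>R/2$, we have $R^{d-2}g(w,A')\le C$. The function $g_{w_0}$ is harmonic in $B(w,R/4)$, and $\chi(A',w)\ge c$ because $\delta(A')>R/(32M)$ and $|A'-w|<r+4R+R$. So $g(w_0,A')\ge cg(w_0,w)$ by Lemma~\ref{lem:chain}(b). The left side of the lemma is at most $C$, and $q_1\ge c$ by \eqref{eq:qj}.

\emph{Case $j=J+1$.} Let $r=r_1/32$; then $|w-\zeta|>r_1-R>r_1/2=16r$. Now $\delta(A')>r_1/(32M)$, so $\chi(A',w_0)\ge c$. Lemma~\ref{lem:chain}(c) gives $g(w_0,A')\ge c$, and Lemma~\ref{lem:chain}(b) for $g_w$ gives $g(w,A')\le Cg(w,w_0)$. As $|A'-w|>15r>R$, also $R^{d-2}g(w,A')\le C$. So $R^{d-2}k(w,\zeta)\le Cq_{J+1}$. Lemma~\ref{lem:green}(c) for the pole $w_0$ at $\hat w$ gives $g(w,w_0)\le CR^\alpha$, and $R=2^{-(J+1)}\rho_{J+1}\le2r_12^{-(J+1)}$.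
\end{proof}

We can now repeat the computation made on the tree. The constants $\alpha$ and $\nu$ do not depend on $\kappa$, so we may set $\kappa_0=\dfrac\alpha{2(1+\nu)}\le\dfrac14$.

\begin{proposition}\label{prop:U}
Let $p$ be admissible with parameter $\kappa\le\kappa_0$, let $\mu$ be the law of $X_\infty$ under $\mathbf P^{w_0}$, and let $U(w)=\int k(w,\zeta)\,d\mu(\zeta)$. If $\delta(w)<r_1/4$, then
\[
g(w,w_0)\,U(w)\le C\,\delta(w)^{2-d}\,h(w_0,w).
\]
\end{proposition}

\begin{proof}
For $j\le J$ we have $Z_j\subset B(\hat w,2\rho_j)$, so $\mu(Z_j)\le Ch(w_0,A_j)$ by Lemma~\ref{lem:exit}. For $j=J+1$ this holds because $h(w_0,w_0)=1$.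

Let $x\in Q_{A_j}$. We claim $h(x,w)\ge cq_j^{1+\kappa}2^{-j\kappa\gamma}$. If $w\in B(A_j,\delta(A_j)/4)$, then $|x-w|<\frac38\delta(A_j)\le\frac37\delta(x)<\theta'\delta(x)$, so $x\in N_w$ and $h(x,w)\ge c$. Otherwise $g_w$ is harmonic in $B(A_j,\delta(A_j)/4)$, so $g(x,w)\ge cg(A_j,w)$ by Harnack's inequality, and $\delta(x)\le C2^jR$ by \eqref{eq:qj}; the claim follows from Lemma~\ref{lem:hit}. By the strong Markov property at the first visit to $Q_{A_j}$,
\[
h(w_0,w)\ge c\,q_j^{1+\kappa}2^{-j\kappa\gamma}h(w_0,A_j).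
\]
With Lemma~\ref{lem:kernel}, \eqref{eq:qj} and $\gamma\le1$,
\[
R^{d-2}g(w,w_0)U(w)\le C\sum_{j=1}^{J+1}2^{-j\alpha}q_j\,\mu(Z_j)\le C\sum_{j=1}^{J+1}2^{-j\alpha}q_j^{-\kappa}2^{j\kappa\gamma}h(w_0,w)\le C\sum_{j\ge1}2^{-j\alpha+j\kappa(\nu+1)}h(w_0,w).
\]
Since $\kappa(\nu+1)\le\alpha/2$, the series is at most $\sum_j2^{-j\alpha/2}$.
\end{proof}

\section{The biased walk and the proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $v$ be positive and harmonic on $\Omega$, let $0<\kappa\le\kappa_0$ and $\varepsilon=c_0\kappa/2$. Put $\psi_x(y)=\operatorname{sgn}(v(y)-v(x))$, $\bar\psi(x)=\int\psi_x(y)p_0(x,y)\,dy$, and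
\[
p(x,y)=p_0(x,y)\big(1-\varepsilon(\psi_x(y)-\bar\psi(x))\big).
\]
This density moves mass from $\{v>v(x)\}$ to $\{v<v(x)\}$; the term $\bar\psi$ keeps the total mass equal to $1$. It is jointly Borel, and $|\psi_x-\bar\psi(x)|\le2$, so $p$ is admissible with parameter $\kappa$. Let $D(x)=\int|v(y)-v(x)|\,p_0(x,y)\,dy$ and let $\mu$ be the law of $X_\infty$ under $\mathbf P^{w_0}$.

\begin{proposition}\label{prop:average}
$\displaystyle\int_{\partial\Omega}\mathcal I_v(\zeta)\,d\mu(\zeta)\le C_4\,\kappa^{-1}v(w_0)$, where $C_4$ depends only on $\Omega$ and $w_0$.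
\end{proposition}

\begin{proof}
\emph{The oscillation seen by the walk.} Since $\int p(x,y)\,dy=1$ and $\int(v(y)-v(x))p_0(x,y)\,dy=0$,
\[
Pv(x)-v(x)=\int(v(y)-v(x))\big(1+\varepsilon\bar\psi(x)-\varepsilon\psi_x(y)\big)p_0(x,y)\,dy=-\varepsilon D(x).
\]
Under $\mathbf P^{w_0}$ the point $X_n$ lies in the compact set $\{\delta\ge(1-\theta)^n\delta(w_0)\}$, so all expectations are finite, and $0\le\mathbf E^{w_0}v(X_N)=v(w_0)-\varepsilon\,\mathbf E^{w_0}\sum_{n<N}D(X_n)$. Hence
\begin{equation}\label{eq:osc}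
\mathbf E^{w_0}\sum_{n\ge0}D(X_n)\le v(w_0)/\varepsilon .
\end{equation}
By Tonelli's theorem, $\int\mathcal I_v\,d\mu=\int_\Omega VU\,(g_{w_0}/\delta+|\nabla g_{w_0}|)\,dw$ with $U$ as in Proposition~\ref{prop:U}. We split $\Omega$ into $\Omega_1=\{w\in\Omega:\delta(w)<r_1/4\}$ and $\Omega_2=\Omega\setminus\Omega_1$.

\emph{The part near the boundary.} For $w\in\Omega_1$ the function $g_{w_0}$ is positive and harmonic in $B(w,\delta(w))$, so $|\nabla g_{w_0}(w)|\le Cg_{w_0}(w)/\delta(w)$. By Proposition~\ref{prop:U}, the bound $h(w_0,w)\le\mathbf E^{w_0}\sum_n\mathbf 1_{Q_w}(X_n)$ and Tonelli's theorem,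
\[
\int_{\Omega_1}VU\Big(\frac{g_{w_0}}\delta+|\nabla g_{w_0}|\Big)dw\le C\int_{\Omega_1}V(w)\delta(w)^{1-d}h(w_0,w)\,dw\le C\,\mathbf E^{w_0}\sum_{n\ge0}\Phi(X_n),
\]
where $\Phi(x)=\int_{\{w:\,x\in Q_w\}}V(w)\delta(w)^{1-d}\,dw$. We show $\Phi\le CD$. If $x\in Q_w$, then $\frac89\delta(x)\le\delta(w)\le\frac87\delta(x)$, so $|w-x|<\delta(x)/7$ and $Q_w\subset B(x,\frac27\delta(x))$. For $z\in B(x,\frac27\delta(x))$ we have $B(z,\delta(x)/5)\subset B(x,\frac{17}{35}\delta(x))\subset B(x,\theta\delta(x))$. The gradient estimate for $v-v(x)$ gives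
\[
|\nabla v(z)|\le\frac C{\delta(x)^{d+1}}\int_{B(x,\theta\delta(x))}|v(y)-v(x)|\,dy\le\frac{CD(x)}{\delta(x)} .
\]
So $V(w)\le CD(x)/\delta(x)$ on a set of measure at most $C\delta(x)^d$ on which $\delta(w)^{1-d}\le C\delta(x)^{1-d}$, and $\Phi(x)\le CD(x)$. By \eqref{eq:osc} the integral over $\Omega_1$ is at most $Cv(w_0)/\kappa$.

\emph{The compact part.} For $w\in\Omega_2$ we have $\chi(w_0,w)\ge c$, so Lemma~\ref{lem:chain}(b) gives $v(w)\le Cv(w_0)$ and $k(w,\zeta)\le Ck(w_0,\zeta)=C$. Hence $U\le C$ on $\Omega_2$. By the gradient estimate and Harnack's inequality, $V(w)\le Cv(w)/\delta(w)$, so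
\begin{equation}\label{eq:compact}
V\le Cv(w_0)\quad\text{on }\Omega_2 .
\end{equation}
The set $\Omega_2$ is compact, $g_{w_0}$ is smooth on $\Omega\setminus\{w_0\}$, and near $w_0$ both $g_{w_0}$ and $|\nabla g_{w_0}|$ are $O(|w-w_0|^{1-d})$. So $g_{w_0}/\delta+|\nabla g_{w_0}|$ is integrable over $\Omega_2$, and this part is at most $Cv(w_0)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\kappa=\kappa_0$. Since $\mu$ is a probability measure on $\partial\Omega$, Proposition~\ref{prop:average} gives $\zeta\in\partial\Omega$ with $\mathcal I_v(\zeta)\le C_4\kappa_0^{-1}v(w_0)$.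
\end{proof}

\begin{remark}
The walk depends on $v$ only through the signs $\psi_x$. Positivity of $v$ is used in \eqref{eq:osc} and \eqref{eq:compact}; without it the bound fails, as $v(x)=x_1$ on the unit ball with $w_0=0$ shows. Exterior corkscrews give the exponent $\alpha$, hence both the barrier $s$ and the gain $2^{-j\alpha}$. Interior corkscrews supply the points $A_j$ and $A'$. Harnack chains give the exponent $\nu$. The bias is limited twice: by $c_0$, so that $s$ absorbs it at each step, and by $\kappa_0$, so that the loss $2^{j\kappa(\nu+1)}$ stays below the gain.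
\end{remark}

\section{Size of the set of good points and nontangential variation}\label{sec:size}

\subsection{Comparison of the exit law with harmonic measure}

Proposition~\ref{prop:average} bounds $\mathcal I_v$ on a set of $\mu$-measure at least $\frac12$. To see that this set is large we show that $\mu$ cannot concentrate much more than $\omega=\omega^{w_0}$ does. We first relate $\omega$ to the Green function.

\begin{lemma}\label{lem:omega}
Let $\xi\in\partial\Omega$, $0<r\le r_1$ and $A=A_r(\xi)$. Then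
\[
c\,r^{d-2}g(w_0,A)\le\omega(B(\xi,r))\le C\,r^{d-2+\alpha},\qquad\omega(B(\xi,r_1))\ge c .
\]
\end{lemma}

\begin{proof}
Let $u(x)=\omega^x(B(\xi,r))$. Fix $b_2<1$ with $C_1b_2^\alpha\le\frac12$ and let $A''=A_{b_2r}(\xi)$. By \eqref{eq:omegadecay}, $u(A'')\ge\frac12$. For $x\in\overline{Q_A}$ we have $\delta(x)\ge7r/(8M)$ and $|x-A''|<3r$, so $\chi(x,A'')\ge c$ and $u(x)\ge c$ by Lemma~\ref{lem:chain}(b). On $\partial Q_A$, Lemma~\ref{lem:green}(b) gives $g_A\le C\delta(A)^{2-d}\le Cr^{2-d}$. So $r^{d-2}g_A-Cu\le0$ on $\partial Q_A$, and its upper limit at $\partial\Omega$ is at most $0$. The maximum principle in $\Omega\setminus\overline{Q_A}$, which contains $w_0$ because $|w_0-A|>15r$, gives the lower bound. For $r=r_1$ we have $\chi(w_0,A'')\ge c$, so $u(w_0)\ge c$ by Lemma~\ref{lem:chain}(b).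

For the upper bound, note that the law of $X_\infty$ under $\mathbf P_0^{w_0}$ is $\omega$: if $f$ is continuous on $\partial\Omega$ with harmonic extension $u_f$, then $u_f(X_n)$ is a bounded martingale that converges to $f(X_\infty)$. On $Q_A$ we have $g_A\ge c\delta(A)^{2-d}\ge cr^{2-d}$. By Lemma~\ref{lem:exit} for $P_0$, (S1) for $g_A$, and Lemma~\ref{lem:green}(c) for the pole $w_0$ at $\xi$,
\[
\omega(B(\xi,r))\le Ch_0(w_0,A)\le Cr^{d-2}g(w_0,A)\le Cr^{d-2+\alpha}.\qedhere
\]
\end{proof}

For an admissible walk we need an upper bound on $h(w_0,A)$. The counterpart of the function $F$ in Lemma~\ref{lem:hit} is the geometric mean $g_A^{1-\kappa}s^\kappa$, which inherits a strict decrease from $s$.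

\begin{lemma}\label{lem:mu}
Let $p$ be admissible with parameter $\kappa\le\kappa_0$ and let $\mu$ be the law of $X_\infty$ under $\mathbf P^{w_0}$. Then $\mu(B(\xi,r))\le C\,\omega(B(\xi,r))^{1-2\kappa}$ for $\xi\in\partial\Omega$ and $0<r\le r_1$.
\end{lemma}

\begin{proof}
Let $A=A_r(\xi)$, $B=B(\xi,r)$ and $f=g_A^{1-\kappa}s^\kappa$. By admissibility, H\"older's inequality, $P_0g_A\le g_A$, \eqref{eq:barrier} and $(1-2c_0)^\kappa\le1-2c_0\kappa$,
\[
Pf\le(1+c_0\kappa)(P_0g_A)^{1-\kappa}(P_0s)^\kappa\le(1+c_0\kappa)(1-2c_0\kappa)f\le f .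
\]
On $Q_A$ we have $g_A\ge cr^{2-d}$ and $s\ge\delta^\gamma\ge cr^\gamma$, so $f\ge cr^{(2-d)(1-\kappa)}r^{\kappa\gamma}$; and $f(w_0)\le Cg(w_0,A)^{1-\kappa}$. By Lemma~\ref{lem:exit}, (S1) and the lower bound in Lemma~\ref{lem:omega},
\[
\mu(B)\le Ch(w_0,A)\le C\big(r^{d-2}g(w_0,A)\big)^{1-\kappa}r^{-\kappa\gamma}\le C\omega(B)^{1-\kappa}r^{-\kappa\gamma}.
\]
The upper bound in Lemma~\ref{lem:omega} gives $r^{-\kappa\gamma}\le C\omega(B)^{-\kappa\gamma/(d-2+\alpha)}\le C\omega(B)^{-\kappa/4}$, because $\gamma/(d-2+\alpha)\le\gamma/\alpha=\frac14$ and $0<\omega(B)\le1$. So $\mu(B)\le C\omega(B)^{1-5\kappa/4}\le C\omega(B)^{1-2\kappa}$.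
\end{proof}

\subsection{Proof of Theorem~\ref{thm:size}}

\begin{proof}[Proof of part (1)]
Given $\lambda$, let $\kappa=\min(\kappa_0,\lambda/2)$, $\Lambda=2C_4/\kappa$, and let $\mu$ be the measure of Section~\ref{sec:main} for this $\kappa$ and $v$. By Proposition~\ref{prop:average} and Chebyshev's inequality, $\mu(E)\ge\frac12$; in particular $E\ne\emptyset$. Let balls $B_i=B(\xi_i,r_i)$, $\xi_i\in\partial\Omega$, cover $E$. If some radius exceeds $r_1$, then $\omega(B_i)\ge c$ for that ball by Lemma~\ref{lem:omega}, and the sum is at least $c^{1-\lambda}$. Otherwise Lemma~\ref{lem:mu} and $1-2\kappa\ge1-\lambda$ give $\frac12\le\sum\mu(B_i)\le C\sum\omega(B_i)^{1-\lambda}$.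

Recall that $\dim_{\mathcal H}F\ge\beta$ if $\beta>0$ and the sums $\sum t_i^\beta$ over all countable covers of $F$ by balls of radii $t_i$ have a positive lower bound. Suppose $\omega(B(\xi,r))\le Kr^{\beta_0}$ for $\xi\in\partial\Omega$ and $0<r\le r'$, and let $\beta=\beta_0(1-\lambda)>0$. A cover of $\{\mathcal I_v<\infty\}$ covers $E$. Discard the balls that miss $E$, and replace each other ball, of radius $t_i$, by a ball of radius $2t_i$ centered at a point of $E$. Either some $2t_i$ exceeds $r'$, and then $\sum t_i^\beta\ge(r'/2)^\beta$, or $c\le K^{1-\lambda}\sum(2t_i)^\beta$. So $\dim_{\mathcal H}\{\mathcal I_v<\infty\}\ge\beta_0(1-\lambda)$ for every $\lambda\in(0,1)$, and hence it is at least $\beta_0$. Lemma~\ref{lem:omega} allows $\beta_0=d-2+\alpha$. Under the additional hypothesis every $\beta_0=d-1-\eta$ with $0<\eta<d-1$ is allowed. For the ball, $\omega$ has a bounded density with respect to surface measure, so $\omega(B(\xi,r))\le Cr^{d-1}$.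
\end{proof}

\begin{proof}[Proof of part (2)]
Let $w\in\Gamma_a(\zeta)\cap\Omega_1$, $r=\delta(w)/16$ and $A'=A_r(\zeta)$. Then $|w-\zeta|\ge\delta(w)=16r$ and $|w_0-\zeta|\ge16r$, so \eqref{eq:kcompare} gives $k(w,\zeta)\ge cg(w,A')/g(w_0,A')$. We have $\delta(A')>\delta(w)/(16M)$ and $|A'-w|<(a+1)\delta(w)$, so $\chi(w,A')\ge c_a$. Lemma~\ref{lem:chain}(c) gives $g(A',w)\ge c_a\delta(w)^{2-d}$. Since $|w_0-A'|>15r>\delta(A')$, Lemma~\ref{lem:chain}(b) for $g_{w_0}$ gives $g(w,w_0)\ge c_ag(w_0,A')$. Therefore $k(w,\zeta)g(w,w_0)/\delta(w)\ge c_a\delta(w)^{1-d}$ on $\Gamma_a(\zeta)\cap\Omega_1$, and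
\[
\int_{\Gamma_a(\zeta)\cap\Omega_1}V\delta^{1-d}\,dw\le C_a\,\mathcal I_v(\zeta).
\]
On $\Omega_2$, \eqref{eq:compact} and $\delta\ge r_1/4$ give $V\delta^{1-d}\le Cv(w_0)$, and $\Omega_2$ has finite measure.
\end{proof}

\begin{thebibliography}{9}
\bibitem{MR} Paul F. X. M\"uller and Katharina Riegler, \emph{Radial Variation of Bloch functions on the unit ball of $\mathbb{R}^d$}, arXiv:1812.01513 (2018).
\end{thebibliography}
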